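
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Every infinite-dimensional separable Banach space has an ideal Schauder basis}


\begin{abstract}
Let $\mathcal I$ be an ideal of subsets of $\omega$. An $\mathcal I$-Schauder basis of a Banach space is a sequence in which every vector has a unique expansion whose partial sums converge to it along $\mathcal I$; the coordinate functionals are not required to be continuous. We prove in ZFC that every infinite-dimensional separable Banach space has an $\mathcal I$-Schauder basis for some nontrivial ideal $\mathcal I$. This answers a question of Kwela and Swaczyna. In the bases that we construct, every nontrivial finite linear combination of coordinate functionals is discontinuous. Discontinuity cannot be avoided in general: on a space of Pisier, every $\mathcal I$-Schauder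 basis, for every nontrivial $\mathcal I$, has a discontinuous coordinate functional, and consequently this space has no $\mathcal I$-Schauder basis for any nontrivial analytic ideal $\mathcal I$.
\end{abstract}

\section{Introduction}

\subsection{The question}

An \emph{ideal} on $\omega=\{0,1,2,\dots\}$ is a family $\mathcal I\subseteq\mathcal P(\omega)$ that contains all finite sets and is closed under finite unions and under subsets. It is \emph{nontrivial} if $\mathcal I\ne\mathcal P(\omega)$. Its members are the sets of indices that we agree to neglect. A sequence $(x_n)$ in a normed space is \emph{$\mathcal I$-convergent} to $x$ if $\{n:\|x_n-x\|\ge\varepsilon\}\in\mathcal I$ for every $\varepsilon>0$. For the ideal $\mathrm{Fin}$ of finite sets this is ordinary convergence.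

Let $X$ be a Banach space over $\mathbb K=\mathbb R$ or $\mathbb C$. A sequence $(a_n)_{n\in\omega}$ in $X$ is an \emph{$\mathcal I$-Schauder basis} of $X$ if for every $x\in X$ there is exactly one sequence of scalars $(\alpha_n(x))_{n\in\omega}$ such that the partial sums
\[
S_nx=\sum_{k\le n}\alpha_k(x)a_k
\]
are $\mathcal I$-convergent to $x$. For $\mathcal I=\mathrm{Fin}$ this is a Schauder basis in the usual sense. Since $\mathcal I$-limits respect linear combinations, uniqueness makes each $\alpha_n$ linear. A finitely supported coefficient sequence has eventually constant partial sums, so uniqueness also gives $\alpha_n(a_k)=\delta_{nk}$, and the $a_n$ are linearly independent. It is \emph{not} part of the definition that the coordinate functionals $\alpha_n$ are continuous.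

Kwela and Swaczyna \cite{KS} ask: \emph{does every infinite-dimensional separable Banach space have an $\mathcal I$-Schauder basis for some nontrivial ideal $\mathcal I$?}

\subsection{What one might expect}

Enlarging $\mathcal I$ makes it easier for series to converge. Hence expansions exist more easily, but their uniqueness is harder to keep. At the far end, for $\mathcal I=\mathcal P(\omega)$, every series converges to every vector. The question is whether, in every space, there is an ideal that is large enough for existence and small enough for uniqueness.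

One might guess that the answer is no. Suppose that all $\alpha_n$ are continuous and that $\mathcal I$ is nontrivial. Then $S_n$ is a bounded projection of rank $n+1$. Given finitely many vectors $x^1,\dots,x^r$, the sets $\{n:\|S_nx^i-x^i\|\ge1\}$ belong to $\mathcal I$, so their union is not cofinite. Thus for infinitely many $n$ the projection $S_n$ moves all the $x^i$ by less than $1$. This is a condition on the geometry of $X$, and we show below that there is a separable space in which no basis with continuous coordinates exists for any nontrivial ideal. So a positive answer has to exploit discontinuous coordinates. In the bases that we construct, all coordinates are discontinuous.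

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $X$ be an infinite-dimensional separable Banach space. There are a nontrivial ideal $\mathcal J$ on $\omega$ and a $\mathcal J$-Schauder basis $(a_n)$ of $X$. Moreover $\overline{\operatorname{span}}\{a_k:k>n\}=X$ for every $n$, so every nontrivial finite linear combination of the coordinate functionals is discontinuous.
\end{theorem}

\begin{corollary}\label{cor:class}
A Banach space has an $\mathcal I$-Schauder basis for some nontrivial ideal $\mathcal I$ if and only if it is separable and infinite-dimensional.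
\end{corollary}

\begin{theorem}\label{thm:pisier}
There is an infinite-dimensional separable Banach space $P$ (Pisier's space) such that, for every nontrivial ideal $\mathcal I$, every $\mathcal I$-Schauder basis of $P$ has a discontinuous coordinate functional. Consequently $P$ has no $\mathcal I$-Schauder basis for any nontrivial analytic ideal $\mathcal I$.
\end{theorem}

Here $\mathcal P(\omega)$ is identified with the compact space $2^\omega$, and a subset of a Polish space is \emph{analytic} if it is empty or a continuous image of a Polish space. The ideal $\mathrm{Fin}$ is countable, hence analytic, so in particular $P$ has no ordinary Schauder basis.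

Theorem~\ref{thm:main} and Corollary~\ref{cor:class} are proved in ZFC, with no further assumptions, in Sections~\ref{sec:red}--\ref{sec:end}, and these sections are self-contained. Section~\ref{sec:pisier} proves Theorem~\ref{thm:pisier} from two theorems of Pisier and two standard facts of descriptive set theory.

\subsection{The idea of the construction}

In Section~\ref{sec:red} the problem is moved to a hyperplane $Y$ of $X$. It suffices to find vectors $b_k\in Y$ of small norm and an ideal $\mathcal J$, whose members contain only finitely many odd numbers, such that every $y\in Y$ can be written in exactly one way as a norm-convergent series $y=\sum_k\gamma_kb_k$ with $\gamma$ $\mathcal J$-convergent to $0$. The ideal now constrains only the size of the coefficients.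

Existence is then easy to arrange. We choose the $b_k$ so that every $y$ is a series $\sum_{k\in T}\gamma_kb_k$ over a sparse set $T$, with large coefficients, and we put $T$ into $\mathcal J$. We call such a $T$ a \emph{track} for $y$. The danger is that, as more tracks enter the ideal, some nonzero \emph{null relation} $\sum_k\kappa_kb_k=0$ becomes $\mathcal J$-convergent to $0$, which destroys uniqueness. Two facts control this.
\begin{itemize}
\item The null relations that are bounded off the union of $p$ tracks form a space of dimension at most $2p$ (Lemma~\ref{lem:dim}).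
\item Each $y$ has a family of continuum many tracks, any two of them with finite intersection. Given finitely many tracks already chosen, adding one further track of this family creates, with finitely many exceptions, only null relations of an expected form (Lemma~\ref{lem:rigid}).
\end{itemize}
A transfinite induction of length $\mathfrak c=2^{\aleph_0}$ treats the vectors of $Y$ one at a time. At each step there are $\mathfrak c$ candidates for the next track and fewer than $\mathfrak c$ obstacles, and each obstacle excludes only finitely many candidates.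

\section{Reduction to series with small coefficients}\label{sec:red}

For $\gamma\in\mathbb K^\omega$ and an ideal $\mathcal J$ put
\[
|\gamma|_{\mathcal J}=\inf_{A\in\mathcal J}\ \sup_{k\notin A}|\gamma_k|\in[0,\infty],
\]
where $\sup\emptyset=0$. Since $\mathcal J$ is closed under finite unions, this is a seminorm, except that it may take the value $\infty$. It does not increase when $\mathcal J$ is enlarged. If $|\gamma|_{\mathcal J}<\varepsilon$, then $\{k:|\gamma_k|\ge\varepsilon\}$ is contained in a member of $\mathcal J$; conversely, if this set is in $\mathcal J$, then $|\gamma|_{\mathcal J}\le\varepsilon$. Hence $|\gamma|_{\mathcal J}=0$ if and only if $\gamma$ is $\mathcal J$-convergent to $0$; we then call $\gamma$ \emph{$\mathcal J$-null}. We say that $\gamma$ is \emph{bounded off} $T\subseteq\omega$ if $\sup_{k\notin T}|\gamma_k|<\infty$.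

Let $X$ be an infinite-dimensional separable Banach space. By the Hahn--Banach theorem we may fix $u\in X$ and $u^*\in X^*$ with $\|u\|=\|u^*\|=u^*(u)=1$. Let $Y=\ker u^*$, which is again an infinite-dimensional separable Banach space.

The basis vectors will be of the form $u+\sum_{k\ge n}b_k$ with $b_k\in Y$. Their successive differences are the $b_n$, and $u^*$ takes the value $1$ on each of them, so $u^*$ reads off the sum of the coefficients. Abel summation then converts a statement about the partial sums of a basis expansion into one about the coefficients of a series in the $b_k$. Infinite sets of odd indices are kept out of the ideal for two purposes: this makes the ideal nontrivial, and it turns $\mathcal J$-convergence into ordinary convergence where we need it.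

\begin{lemma}\label{lem:red}
Let $(b_k)\subseteq Y$ with $\sum_k\|b_k\|\le1$. Let $\mathcal J$ be an ideal each of whose members contains only finitely many odd numbers. Suppose that
\begin{quote}
$(*)$ for every $y\in Y$ there is exactly one $\gamma\in\mathbb K^\omega$ with $|\gamma|_{\mathcal J}=0$ and $\sum_k\gamma_kb_k=y$ (ordinary norm convergence).
\end{quote}
Then $\mathcal J$ is nontrivial and $a_n=u+\sum_{k\ge n}b_k$ $(n\in\omega)$ is a $\mathcal J$-Schauder basis of $X$.
\end{lemma}

\begin{proof}
The set $\omega$ contains infinitely many odd numbers, so $\omega\notin\mathcal J$. The series defining $a_n$ converges absolutely, and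
\[
a_n-a_{n+1}=b_n,\qquad u^*(a_n)=1,\qquad\|a_n\|\le2 .
\]
Fix $x\in X$ and put $c=u^*(x)$ and $y=x-ca_0$, so that $y\in Y$. For $\alpha\in\mathbb K^\omega$ define $\gamma\in\mathbb K^\omega$ by $\gamma_n=\sum_{k\le n}\alpha_k-c$. The map $\alpha\mapsto\gamma$ is a bijection of $\mathbb K^\omega$. Put $s_n=\sum_{k\le n}\alpha_ka_k$ and $\sigma_n=\sum_{k<n}\gamma_kb_k$. Abel summation and the identity $\sum_{k<n}b_k+a_n=a_0$ give
\[
s_n=\sum_{k<n}(\gamma_k+c)b_k+(\gamma_n+c)a_n=\sigma_n+ca_0+\gamma_na_n ,
\]
that is,
\begin{equation}\label{eq:abel}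
s_n-x=(\sigma_n-y)+\gamma_na_n .
\end{equation}
We show that $s_n$ is $\mathcal J$-convergent to $x$ if and only if $\sigma_n\to y$ in norm and $|\gamma|_{\mathcal J}=0$. By $(*)$ there is exactly one such $\gamma$, hence exactly one such $\alpha$, and the lemma follows.

If $\sigma_n\to y$ and $|\gamma|_{\mathcal J}=0$, then $s_n$ is $\mathcal J$-convergent to $x$ by \eqref{eq:abel} and $\|a_n\|\le2$.

Conversely, let $s_n$ be $\mathcal J$-convergent to $x$. Applying $u^*$ to \eqref{eq:abel} gives $|\gamma_n|\le\|s_n-x\|$. Hence $|\gamma|_{\mathcal J}=0$, and \eqref{eq:abel} also gives $\|\sigma_n-y\|\le3\|s_n-x\|$. For each $\varepsilon>0$ the set $\{n:\|s_n-x\|\ge\varepsilon\}$ contains only finitely many odd numbers, so $\|s_n-x\|\to0$ in the ordinary sense along the odd $n$. Thus $\sigma_n\to y$ and $\gamma_n\to0$ along the odd $n$. For odd $n$ we have $\sigma_{n+1}=\sigma_n+\gamma_nb_n$, so $\sigma_n\to y$ along the even $n$ as well.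
\end{proof}

The rest of the proof constructs $(b_k)$ and $\mathcal J$ satisfying the hypotheses of Lemma~\ref{lem:red}.

\section{The sequence $(b_k)$}\label{sec:b}

We shall take $b_k=\eta_kv_k$, where the directions $v_k=u_k-\epsilon_ke_k$ are made so that every vector is a sum of suitable $v_k$, and the weights $\eta_k$ are so small that no nonzero null relation among the $b_k$ has bounded coefficients.

\subsection{The directions}

The $u_k$ run through a dense set. Each $e_k$ is a new direction, almost independent of everything chosen before; it labels the index $k$. It is provided by the following lemma.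

\begin{lemma}[Mazur]\label{lem:mazur}
If $F\subseteq Y$ is finite-dimensional and $\delta>0$, there is a unit vector $e\in Y$ with $\|y\|\le(1+\delta)\|y+te\|$ for all $y\in F$ and $t\in\mathbb K$.
\end{lemma}

\begin{proof}
If $F=\{0\}$, any unit vector will do. Otherwise choose $\epsilon\in(0,1)$ with $(1-\epsilon)^{-1}\le1+\delta$, an $\epsilon$-net $y_1,\dots,y_r$ of the compact unit sphere of $F$, and norm-one functionals $f_i\in Y^*$ with $f_i(y_i)=1$. Since $\dim Y=\infty$, there is a unit vector $e\in\bigcap_i\ker f_i$. If $y\in F$ is a unit vector and $\|y-y_i\|\le\epsilon$, then $\|y+te\|\ge|f_i(y+te)|=|f_i(y)|\ge1-\epsilon$. The general case follows by scaling.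
\end{proof}

Let $\mathcal D\subseteq Y$ be countable and dense. Fix a sequence $(u_k,\epsilon_k)_{k\in\omega}$ in $\mathcal D\times\{2^{-j}:j\in\omega\}$ in which every pair occurs for infinitely many \emph{even} $k$. Recursively, let
\[
F_k=\operatorname{span}\bigl(\{u_j:j\le k\}\cup\{e_j:j<k\}\bigr),
\]
use Lemma~\ref{lem:mazur} to choose a unit vector $e_k\in Y$ with
\[
\|y\|\le(1+2^{-k-1})\|y+te_k\|\qquad(y\in F_k,\ t\in\mathbb K),
\]
and put $v_k=u_k-\epsilon_ke_k$. The $F_k$ increase, $u_k\in F_k$, and $e_j,v_j\in F_k$ for $j<k$. We record four consequences.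

\begin{enumerate}
\item[(M1)] \emph{If $y\in F_m$ and $N>m$, then $\|y\|\le3\,\bigl\|y+\sum_{m\le k<N}t_ke_k\bigr\|$ for all scalars $t_k$.} Indeed $y+\sum_{m\le k<l}t_ke_k\in F_l$ for $m\le l<N$, so adding $t_le_l$ lowers the norm by a factor of at most $1+2^{-l-1}$, and $\prod_l(1+2^{-l-1})\le\exp\bigl(\sum_l2^{-l-1}\bigr)=\mathrm e<3$.
\item[(M2)] \emph{$\|e_a-e_b\|\ge\frac12$ for $a\ne b$.} If $a<b$, then $e_a\in F_b$, so $1=\|e_a\|\le2\|e_a-e_b\|$.
\item[(M3)] \emph{$\epsilon_k\le3\|v_k\|$.} Since $u_k\in F_k$, we have $\|u_k\|\le2\|v_k\|$, so $\epsilon_k=\|u_k-v_k\|\le3\|v_k\|$.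
\item[(M4)] \emph{The $v_k$ are linearly independent.} The choice $y=-e_k$, $t=1$ shows that $e_k\notin F_k$. Hence $v_k\notin F_k$, whereas $v_j\in F_k$ for $j<k$.
\end{enumerate}

\subsection{The weights}

Define $\theta_m,\eta_m>0$ and $b_m=\eta_mv_m$ recursively as follows. Put $\theta_0=\frac18$. For $m\ge1$ the vectors $b_0,\dots,b_{m-1}$ are linearly independent, so there is $H_m\ge1$ with
\begin{equation}\label{eq:H}
\max_{j<m}|t_j|\le H_m\Bigl\|\sum_{j<m}t_jb_j\Bigr\|\qquad\text{for all scalars }t_0,\dots,t_{m-1};
\end{equation}
put $\theta_m=\min\{\theta_{m-1}/2,\,2^{-m}/H_m\}$. In all cases put $\eta_m=\theta_m/\|v_m\|$. Then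
\begin{equation}\label{eq:theta}
\|b_m\|=\theta_m\le2^{-3-m},\qquad\sum_{k\ge m}\theta_k\le2\theta_m,\qquad H_m\theta_m\le2^{-m}\ (m\ge1),\qquad\sum_k\|b_k\|\le\tfrac14 .
\end{equation}

For $\gamma\in\mathbb K^\omega$ write $\sigma_m(\gamma)=\sum_{k<m}\gamma_kb_k\in F_m$, and write $\Sigma\gamma=y$ if $\sigma_m(\gamma)\to y$ in norm; we then say that $\gamma$ \emph{represents} $y$. A \emph{null relation} is a $\kappa\in\mathbb K^\omega$ with $\Sigma\kappa=0$. For $T\subseteq\omega$ let
\[
\mathcal K_T=\{\kappa\in\mathbb K^\omega:\Sigma\kappa=0,\ \kappa\text{ bounded off }T\},\qquad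
C_T(\kappa)=\sup_{k\notin T}|\kappa_k|+\sup_k\|\kappa_kb_k\| .
\]
The terms of a convergent series are bounded, so $C_T$ is finite on the vector space $\mathcal K_T$. It is a norm there, and
\begin{equation}\label{eq:coord}
|\kappa_j|\le C_T(\kappa)/\theta_j\qquad(j\in\omega),
\end{equation}
so coordinates are $C_T$-continuous.

The case $T=\emptyset$ shows what the weights are for.

\begin{lemma}\label{lem:bounded}
$\mathcal K_\emptyset=\{0\}$: a null relation with bounded coefficients is zero.
\end{lemma}

\begin{proof}
Let $\Sigma\kappa=0$ and $|\kappa_k|\le C$ for all $k$. For $m\ge1$ we have $\|\sigma_m(\kappa)\|=\bigl\|\sum_{k\ge m}\kappa_kb_k\bigr\|\le2C\theta_m$. By \eqref{eq:H}, $|\kappa_j|\le2CH_m\theta_m\le2C\,2^{-m}$ for $j<m$. Let $m\to\infty$.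
\end{proof}

\section{Tracks}\label{sec:tracks}

To represent $x\in Y$ by the $v_k$, choose $k_0$ with $u_{k_0}$ close to $x$ and $\epsilon_{k_0}=1$. After subtracting $v_{k_0}$ the remainder is close to $e_{k_0}$. Then choose $k_1$ with $u_{k_1}$ close to this remainder and $\epsilon_{k_1}=\frac12$. The new remainder is close to $\frac12e_{k_1}$, and so on. Each step replaces the remainder by a fresh vector of about half the size, whose direction records the index just used.

\begin{definition}\label{def:track}
Let $x\in Y$, and let $T=\{k_0<k_1<\cdots\}$ be an infinite set of even numbers. For $k=k_j\in T$ write $k^+=k_{j+1}$ and $k^-=k_{j-1}$, with $k_0^-=-1$. Put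
\[
r_{-1}=x,\qquad r_{k_j}=x-\sum_{i\le j}v_{k_i},\qquad \rho_k=r_{k^-}-u_k\quad(k\in T).
\]
The set $T$ is a \emph{track for $x$} if for all $j\in\omega$ and for $k=k_j$
\begin{equation}\label{eq:track}
\epsilon_{k}=2^{-j},\qquad\|\rho_k\|\le\epsilon_k\,\theta_{k^-+1}.
\end{equation}
\end{definition}

The $r_k$ are the remainders and the $\rho_k$ are the errors made in choosing $u_k$ from a dense set. These vectors, like $k^\pm$, depend on the track; if several tracks are present, we say to which one they refer. For a track $T$ and $k\in T$,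
\begin{equation}\label{eq:rem}
v_k=r_{k^-}-r_k,\qquad r_k=\epsilon_ke_k+\rho_k,\qquad\|r_k\|\le2\epsilon_k,\qquad\epsilon_{k^+}=\tfrac12\epsilon_k .
\end{equation}
In particular $r_{k_j}\to0$, so $x=\sum_{k\in T}v_k$ is determined by $T$. Put
\[
\gamma^T_k=1/\eta_k\ \ (k\in T),\qquad\gamma^T_k=0\ \ (k\notin T).
\]
Since $\gamma^T_kb_k=v_k$ for $k\in T$, we have $\Sigma\gamma^T=x$. These coefficients are large. Indeed $k_j\ge2j$, so (M3) and \eqref{eq:theta} give $\gamma^T_{k_j}=\|v_{k_j}\|/\theta_{k_j}\ge2^{-j}\,2^{3+2j}/3\ge2^j$. Thus, if $\gamma^T$ is to be $\mathcal J$-convergent to $0$, the track $T$ itself has to be put into $\mathcal J$.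

The bound on $\rho_k$ in \eqref{eq:track} is tied to the previous element of the track. We shall cut series at an arbitrary $m$, and then we may need a bound tied to $m$ for the first error after the cut.

\begin{definition}
A number $m\in\omega$ is a \emph{guard} for the track $T$ if $f=\min(T\setminus[0,m))$ satisfies $\|\rho_f\|\le\epsilon_f\theta_m$.
\end{definition}

The first property of tracks is that the indices remember their history.

\begin{lemma}\label{lem:ad}
Two distinct tracks, for the same or for different vectors, have finite intersection.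
\end{lemma}

\begin{proof}
Let $T=\{k_j\}$ and $T'=\{k_j'\}$ be tracks, with remainders $r$, $r'$, and let $k\in T\cap T'$. If $\epsilon_k=2^{-j}$, then $k=k_j=k'_j$ with the same $j$. Suppose $j\ge1$, and put $a=k_{j-1}$ and $b=k'_{j-1}$. Since all $\theta$'s are at most $\frac18$, the vectors $r_a$ and $r'_b$ are within $2^{-j}/8$ of $u_k$ by \eqref{eq:track}. By \eqref{eq:track} and \eqref{eq:rem}, they are within $2^{-(j-1)}/8$ of $2^{-(j-1)}e_a$ and of $2^{-(j-1)}e_b$, respectively. Hence
\[
2^{-(j-1)}\|e_a-e_b\|\le2\cdot\tfrac18\,2^{-j}+2\cdot\tfrac18\,2^{-(j-1)}=\tfrac38\,2^{-(j-1)},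
\]
and $a=b$ by (M2). So $T\cap T'$ is an initial segment of both tracks. If it is infinite, then $T=T'$.
\end{proof}

The second property is that there are many tracks for each vector, with common guards.

\begin{lemma}[tree of tracks]\label{lem:tree}
For every $x\in Y$ and $g_0\in\omega$ there are $g_0<g_1<\cdots$ and pairwise distinct tracks $T^\tau\subseteq[g_0,\infty)$ for $x$, $\tau\in2^\omega$, such that every $g_j$ is a guard for every $T^\tau$.
\end{lemma}

\begin{proof}
We choose even numbers $k(s)$ and vectors $R(s)$, for finite binary sequences $s$, by recursion on the length $|s|$. Suppose that $g_j$ is given and that the sequences of length less than $j$ have been treated, with all $k(\cdot)<g_j$. For $|s|=j$ let $R^-(s)=R(s|_{j-1})$ if $j\ge1$, and $R^-(s)=x$ if $j=0$. Pick $d\in\mathcal D$ with $\|R^-(s)-d\|\le2^{-j}\theta_{g_j}$. Every pair occurs for infinitely many even indices, so we can pick an even $k(s)\ge g_j$ with $(u_{k(s)},\epsilon_{k(s)})=(d,2^{-j})$, and we can do so with distinct values $k(s)$ for the finitely many $s$ of length $j$. Put $R(s)=R^-(s)-v_{k(s)}$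 and $g_{j+1}=1+\max_{|s|=j}k(s)$.

For $\tau\in2^\omega$ let $T^\tau=\{k(\tau|_j):j\in\omega\}$, and write $k_j=k(\tau|_j)$. Then $g_j\le k_j<g_{j+1}$, the remainders of $T^\tau$ are $r_{k_j}=R(\tau|_j)$, and $\|\rho_{k_j}\|\le\epsilon_{k_j}\theta_{g_j}$. Since $k_j^-+1\le g_j$ and the sequence $\theta$ decreases, \eqref{eq:track} holds, so $T^\tau$ is a track for $x$. Since $k_j=\min(T^\tau\setminus[0,g_j))$, the number $g_j$ is a guard. If $\tau|_j\ne\tau'|_j$, then the unique elements of $T^\tau$ and $T^{\tau'}$ in $[g_j,g_{j+1})$ differ; so distinct $\tau$ give distinct tracks.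
\end{proof}

\section{Null relations along finitely many tracks}\label{sec:null}

Let $T$ be a union of finitely many tracks and let $\kappa\in\mathcal K_T$. Throughout this section we put $\lambda_k=\eta_k\kappa_k$, so that $\kappa_kb_k=\lambda_kv_k$. By (M3),
\begin{equation}\label{eq:lambda}
|\lambda_k|\epsilon_k\le3\|\kappa_kb_k\|\le3C_T(\kappa),\qquad|\lambda_k|\epsilon_k\to0 .
\end{equation}
If $k$ lies on one of the tracks and $k^+$ is its successor there, put $\nu_k=\lambda_{k^+}-\lambda_k$; like $k^+$, this depends on the track. As $\epsilon_k=2\epsilon_{k^+}$,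
\begin{equation}\label{eq:nu}
|\nu_k|\epsilon_k\le|\lambda_k|\epsilon_k+2|\lambda_{k^+}|\epsilon_{k^+}\le9C_T(\kappa).
\end{equation}
The relation $\kappa$ may be large on $T$, so the argument of Lemma~\ref{lem:bounded} does not apply there directly. What saves us is that $\sum_{k\in T}\lambda_kv_k$ telescopes.

\subsection{The idea: one track without errors}

Let $T$ be a single track for $x$. To see the idea, suppose in this subsection that all errors $\rho_k$ are zero, so that $r_k=\epsilon_ke_k$. (We do not claim that such tracks exist, and nothing below depends on this subsection.) We show that \emph{in this case $\dim\mathcal K_T\le1$}. Let $m\ge1$, let $f=\min(T\setminus[0,m))$, and consider a $\kappa\in\mathcal K_T$ with $\lambda_f=0$. By \eqref{eq:rem}, for $l\in T$ with $l\ge f$, summation by parts gives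
\[
\sum_{k\in T\cap[m,l]}\lambda_kv_k=\sum_{k\in T\cap[m,l]}\lambda_k(r_{k^-}-r_k)=\sum_{k\in T\cap[m,l]}\nu_k\epsilon_ke_k-\lambda_{l^+}\epsilon_le_l .
\]
The last term tends to $0$ as $l\to\infty$ by \eqref{eq:lambda}. So the equation $\Sigma\kappa=0$ becomes
\[
\sigma_m(\kappa)+\sum_{k\in T,\,k\ge m}\nu_k\epsilon_ke_k+\sum_{k\ge m,\,k\notin T}\kappa_kb_k=0 .
\]
The last sum has norm at most $2C_T(\kappa)\theta_m$, and by (M1) the vectors $e_k$ with $k\ge m$ cannot cancel $\sigma_m(\kappa)\in F_m$. Hence $\|\sigma_m(\kappa)\|\le6C_T(\kappa)\theta_m$, and \eqref{eq:H} yields $|\kappa_j|\le6C_T(\kappa)2^{-m}$ for $j<m$.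

Now suppose that $\mathcal K_T$ had a two-dimensional subspace $\mathcal K_0$. For every $m\ge1$ the single linear condition $\lambda_f=0$ has a solution $\kappa^{(m)}\in\mathcal K_0$ with $C_T(\kappa^{(m)})=1$. A cluster point $\kappa$ of these in the compact unit sphere of $\mathcal K_0$ has $C_T(\kappa)=1$, but all its coordinates vanish by the estimate just proved. This is a contradiction.

Nonzero null relations do occur, for tracks with or without errors. If $x=\Sigma\delta$ for a bounded $\delta$ (for instance $x=b_0$), then every track $T$ for $x$ gives $\gamma^T-\delta\in\mathcal K_T$, and this is nonzero because $\gamma^T$ is unbounded. Relations of this type are what we must keep from becoming small modulo the ideal.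

The general estimate follows the same computation. Two things change. The terms $\nu_k\rho_k$ have to be bounded, and for $k>f$ the definition of a track does this. For $k=f$ we must require either that $\nu_f=0$ or that $m$ is a guard. The first alternative costs one more linear condition per track, whence the bound $2p$ instead of $p$. Also, instead of killing every $\lambda_f$, we may let several tracks for the same vector compensate each other.

\subsection{The key estimate}

\begin{lemma}\label{lem:key}
Let $T_1,\dots,T_p$ $(p\ge1)$ be distinct tracks for $x_1,\dots,x_p$, and let $T=\bigcup_iT_i$ and $\gamma^i=\gamma^{T_i}$. Let $m\ge1$ be such that the sets $T_i\setminus[0,m)$ are pairwise disjoint, and let $f_i=\min(T_i\setminus[0,m))$, with successor $f_i^+$ in $T_i$. Let $\kappa\in\mathcal K_T$. Assume that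
\begin{enumerate}
\item[\textup{(1)}] $\sum_i\lambda_{f_i}x_i=0$;
\item[\textup{(2)}] for each $i$, either $m$ is a guard for $T_i$ or $\lambda_{f_i^+}=\lambda_{f_i}$.
\end{enumerate}
Then
\[
\Bigl|\kappa_j-\sum_i\lambda_{f_i}\gamma^i_j\Bigr|\le(54p+6)\,C_T(\kappa)\,2^{-m}\qquad\text{for all }j<m .
\]
\end{lemma}

\begin{proof}
Let $C=C_T(\kappa)$. For $k\in T$ with $k\ge m$, the symbols $k^+$, $r_k$, $\rho_k$, $\nu_k$ refer to the unique track $T_i$ containing $k$. Let $N>m$ be larger than all $f_i$, and put $l_i=\max(T_i\cap[0,N))$. Let $q_i=x_i-\sum_{k\in T_i,\,k<f_i}v_k$ be the remainder of $T_i$ just before $f_i$. Then $q_i=x_i-\sigma_m(\gamma^i)$, because $f_i$ is the first element of $T_i$ that is at least $m$. Summation by parts along $T_i$, starting from $v_{f_i}=q_i-r_{f_i}$, gives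
\[
\sum_{k\in T_i\cap[m,N)}\lambda_kv_k=\lambda_{f_i}q_i+\sum_{k\in T_i\cap[m,N)}\nu_kr_k-\lambda_{l_i^+}r_{l_i} .
\]
(For $k=l_i$ the expression $\nu_{l_i}r_{l_i}-\lambda_{l_i^+}r_{l_i}$ equals $-\lambda_{l_i}r_{l_i}$, as it should.) Sum over $i$; the sets $T_i\cap[m,N)$ partition $T\cap[m,N)$. By assumption (1), $\sum_i\lambda_{f_i}q_i=-\sigma_m\bigl(\sum_i\lambda_{f_i}\gamma^i\bigr)$. So with
\[
y=\sigma_m\Bigl(\kappa-\sum_i\lambda_{f_i}\gamma^i\Bigr)\in F_m
\]
and $r_k=\epsilon_ke_k+\rho_k$ we obtain
\[
\sigma_N(\kappa)=y+\sum_{k\in T\cap[m,N)}\nu_k\epsilon_ke_k+\sum_{k\in T\cap[m,N)}\nu_k\rho_k-\sum_i\lambda_{l_i^+}r_{l_i}+\sum_{k\in[m,N)\setminus T}\kappa_kb_k .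
\]
We estimate the terms.
\begin{itemize}
\item $\sigma_N(\kappa)\to0$ as $N\to\infty$.
\item $\|\lambda_{l_i^+}r_{l_i}\|\le2|\lambda_{l_i^+}|\epsilon_{l_i}=4|\lambda_{l_i^+}|\epsilon_{l_i^+}\to0$ as $N\to\infty$, by \eqref{eq:lambda}.
\item The last sum has norm at most $C\sum_{k\ge m}\theta_k\le2C\theta_m$.
\item Let $k\in T_i$ with $k>f_i$, and let $k'\ge f_i\ge m$ be its predecessor in $T_i$. Then \eqref{eq:track} and \eqref{eq:nu} give $\|\nu_k\rho_k\|\le|\nu_k|\epsilon_k\theta_{k'+1}\le9C\theta_{k'+1}$. For fixed $i$ the numbers $k'+1\ge m+1$ are distinct, so these terms contribute at most $18C\theta_{m+1}\le9C\theta_m$ to $\bigl\|\sum_k\nu_k\rho_k\bigr\|$.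
\item For $k=f_i$, assumption (2) gives $\|\nu_k\rho_k\|\le9C\theta_m$: if $m$ is a guard for $T_i$, then $\|\rho_{f_i}\|\le\epsilon_{f_i}\theta_m$ and \eqref{eq:nu} applies; otherwise $\nu_{f_i}=0$.
\end{itemize}
Thus $\bigl\|y+\sum_{k\in T\cap[m,N)}\nu_k\epsilon_ke_k\bigr\|$ is at most $(18p+2)C\theta_m$ plus a quantity that tends to $0$ as $N\to\infty$. By (M1), $\|y\|\le3(18p+2)C\theta_m$. Finally, \eqref{eq:H} bounds the coefficients of $y$ with respect to $b_0,\dots,b_{m-1}$ by $H_m\|y\|$, and $H_m\theta_m\le2^{-m}$.
\end{proof}

\subsection{Finite dimension}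

\begin{lemma}\label{lem:dim}
If $T$ is the union of $p\ge0$ distinct tracks, then $\dim\mathcal K_T\le2p$.
\end{lemma}

\begin{proof}
The case $p=0$ is Lemma~\ref{lem:bounded}. Let $p\ge1$, let $T=T_1\cup\dots\cup T_p$, and suppose that $\mathcal K_0\subseteq\mathcal K_T$ is a subspace of dimension $2p+1$. By Lemma~\ref{lem:ad}, for all large $m$ the sets $T_i\setminus[0,m)$ are pairwise disjoint. For such $m$, with $f_i$ as in Lemma~\ref{lem:key}, the $2p$ linear conditions $\lambda_{f_i}=\lambda_{f_i^+}=0$ have a solution $\kappa^{(m)}\in\mathcal K_0$ with $C_T(\kappa^{(m)})=1$. Assumptions (1) and (2) hold, so $|\kappa^{(m)}_j|\le(54p+6)2^{-m}$ for $j<m$. The unit sphere of $\mathcal K_0$ for the norm $C_T$ is compact. A cluster point $\kappa$ of $(\kappa^{(m)})$ has all coordinates $0$, because coordinates are continuous by \eqref{eq:coord}, yet $C_T(\kappa)=1$. This is a contradiction.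
\end{proof}

\subsection{Rigidity}

Suppose that we have a union $T'$ of tracks and add one further track $T^\tau$ for a vector $x$. We would like every new null relation to be of the expected kind, namely a multiple of $\gamma^\tau=\gamma^{T^\tau}$ plus something bounded off $T'$. A single track might fail here, but few members of the family of Lemma~\ref{lem:tree} can fail. The reason is that several failures could be combined. Because the tracks represent the same vector and have common guards, Lemma~\ref{lem:key} then needs only \emph{one} linear condition for all the new tracks together.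

\begin{lemma}[rigidity]\label{lem:rigid}
Let $T'$ be the union of distinct tracks $T_1,\dots,T_p$ $(p\ge0)$, let $x\in Y$, and let $(T^\tau)$ and $(g_j)$ be as in Lemma~\ref{lem:tree}, with $\gamma^\tau=\gamma^{T^\tau}$. Call $\tau$ \emph{bad for $\{T_1,\dots,T_p\}$} if $T^\tau\notin\{T_1,\dots,T_p\}$ and there is $\kappa\in\mathcal K_{T'\cup T^\tau}$ such that for no scalar $\mu$ is $\kappa-\mu\gamma^\tau$ bounded off $T'$. Then at most $2p+1$ elements $\tau$ are bad.
\end{lemma}

\begin{proof}
Suppose that $\tau_1,\dots,\tau_q$ are distinct and bad, where $q=2p+2$, with witnesses $\kappa^1,\dots,\kappa^q$. Let $T''=T'\cup\bigcup_sT^{\tau_s}$, a union of $p+q$ distinct tracks. All $\kappa^s$ lie in $\mathcal K_{T''}$.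

\emph{Claim: there are $a\in\mathbb K^q\setminus\{0\}$ and $\mu\in\mathbb K^q$ with $\sum_sa_s\kappa^s=\sum_s\mu_s\gamma^{\tau_s}$.}

If the $\kappa^s$ are linearly dependent, take $\mu=0$. Otherwise $\mathcal K_0=\operatorname{span}\{\kappa^1,\dots,\kappa^q\}$ has dimension $2p+2$. Let $m=g_j\ge1$ with $j$ so large that the $p+q$ tracks are pairwise disjoint beyond $m$. Let $f_i$ and $f'_s$ be the first elements $\ge m$ of $T_i$ and $T^{\tau_s}$, respectively. Choose $\kappa^{(m)}\in\mathcal K_0$ with $C_{T''}(\kappa^{(m)})=1$ such that $\lambda_k=\eta_k\kappa^{(m)}_k$ satisfies the $2p+1$ linear conditions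
\[
\lambda_{f_i}=\lambda_{f_i^+}=0\quad(i\le p),\qquad\sum_s\lambda_{f'_s}=0 .
\]
Assumption (1) of Lemma~\ref{lem:key} holds because all $T^{\tau_s}$ are tracks for the same $x$. Assumption (2) holds for the $T_i$ because $\lambda_{f_i^+}=\lambda_{f_i}$, and for the $T^{\tau_s}$ because $m$ is a guard for them. So, with $\mu^{(m)}_s=\lambda_{f'_s}$,
\[
\Bigl|\kappa^{(m)}_j-\sum_s\mu^{(m)}_s\gamma^{\tau_s}_j\Bigr|\le(54(p+q)+6)\,2^{-m}\qquad(j<m).
\]
Pass to a subsequence along which $\kappa^{(m)}$ converges to some $\kappa\in\mathcal K_0$ with $C_{T''}(\kappa)=1$; coordinates converge as well. By Lemma~\ref{lem:ad} we may pick $j_s\in T^{\tau_s}\setminus\bigcup_{s'\ne s}T^{\tau_{s'}}$. For $m>j_s$ the estimate at $j=j_s$ reads $|\kappa^{(m)}_{j_s}-\mu_s^{(m)}/\eta_{j_s}|\le(54(p+q)+6)2^{-m}$, so $\mu^{(m)}_s\to\mu_s:=\eta_{j_s}\kappa_{j_s}$. Letting $m\to\infty$ in the estimate gives $\kappa=\sum_s\mu_s\gamma^{\tau_s}$. Since $\kappa\ne0$, we have $\kappa=\sum_sa_s\kappa^s$ with $a\ne0$. The claim is proved.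

Take $s$ with $a_s\ne0$. We show that $a_s\kappa^s-\mu_s\gamma^{\tau_s}$ is bounded off $T'$; after division by $a_s$ this contradicts the choice of $\kappa^s$. Off $T'\cup T^{\tau_s}$ the sequence $\kappa^s$ is bounded and $\gamma^{\tau_s}=0$. It remains to consider $k\in T^{\tau_s}\setminus T'$. The set $T^{\tau_s}\cap\bigcup_{s'\ne s}T^{\tau_{s'}}$ is finite by Lemma~\ref{lem:ad}, so it does not matter for boundedness, and we may assume that $k$ lies outside it. Then $\gamma^{\tau_{s'}}_k=0$ for $s'\ne s$, so the claim gives
\[
a_s\kappa^s_k-\mu_s\gamma^{\tau_s}_k=-\sum_{s'\ne s}a_{s'}\kappa^{s'}_k .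
\]
The right-hand side is bounded over these $k$, because each $\kappa^{s'}$ is bounded off $T'\cup T^{\tau_{s'}}$ and $k$ lies outside this set.
\end{proof}

\section{Construction of the ideal}\label{sec:ideal}

\subsection{The first vector}\label{sec:first}

The inductive step is already visible when a single vector is treated. Let $x\in Y$, and suppose that $x$ has no representation $x=\Sigma\gamma$ with $\gamma_k\to0$. Let $(T^\tau)$ be the tracks for $x$ from Lemma~\ref{lem:tree}, and let $\mathcal J^\tau$ be the ideal of all sets $A$ such that $A\setminus T^\tau$ is finite. Then $\gamma^\tau$ represents $x$ and $|\gamma^\tau|_{\mathcal J^\tau}=0$. We claim that, \emph{for all but at most two $\tau$, the only $\kappa\in\mathcal K_{T^\tau}$ with $|\kappa|_{\mathcal J^\tau}=0$ is $\kappa=0$}. This gives uniqueness: the difference $\kappa$ of two $\mathcal J^\tau$-null representations of the same vector is a null relation with $|\kappa|_{\mathcal J^\tau}=0$, hence bounded off $T^\tau$.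

By Lemma~\ref{lem:rigid} with $p=0$, at most one $\tau$ is bad. If $\tau$ is not bad, then every $\kappa\in\mathcal K_{T^\tau}$ has the form $\kappa=\mu\gamma^\tau+\delta$ with $\delta$ bounded, and $\Sigma\delta=-\mu x$.
\begin{itemize}
\item If $x$ has no bounded representation, then $\mu=0$, and $\delta=0$ by Lemma~\ref{lem:bounded}. So $\mathcal K_{T^\tau}=\{0\}$.
\item If $x=\Sigma\delta^0$ with $\delta^0$ bounded, then $\delta=-\mu\delta^0$ by Lemma~\ref{lem:bounded}. So $\kappa=\mu(\gamma^\tau-\delta^0)$ and $|\kappa|_{\mathcal J^\tau}=|\mu|\,|\delta^0|_{\mathcal J^\tau}$. We must prevent $\delta^0$ from tending to $0$ off $T^\tau$. By assumption $\delta^0\not\to0$, so $S=\{k:|\delta^0_k|>t\}$ is infinite for some $t>0$. By Lemma~\ref{lem:ad} at most one $\tau$ has $S\setminus T^\tau$ finite. For every other $\tau$, no member of $\mathcal J^\tau$ contains $S$, so $|\delta^0|_{\mathcal J^\tau}\ge t$. Then $|\kappa|_{\mathcal J^\tau}=0$ forces $\mu=0$.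
\end{itemize}

This also shows why a vector that \emph{is} already representable must be left alone: if $\delta^0\to0$, then $\gamma^\tau$ and $\delta^0$ are two different $\mathcal J^\tau$-null representations of $x$.

At a general stage there are already fewer than $\mathfrak c$ tracks in play, hence fewer than $\mathfrak c$ finite unions of tracks and, by Lemma~\ref{lem:dim}, fewer than $\mathfrak c$ finite-dimensional spaces of relations to protect. In each of them it suffices to protect a countable dense set. One more point arises at limit stages. A relation whose seminorm is positive at every earlier stage could have seminorm $0$ in the limit. We therefore demand that the seminorm of an old relation does not change at all.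

\subsection{The induction}

Regard $\mathfrak c$ as an initial ordinal. A separable Banach space other than $\{0\}$ has cardinality $\mathfrak c$, so we may enumerate $Y=\{y_\xi:\xi<\mathfrak c\}$. We shall construct an increasing family of sets $\mathcal T_\xi$ $(\xi\le\mathfrak c)$ of tracks. Given $\mathcal T_\xi$, let $\mathcal J_\xi$ be the ideal generated by $\mathcal T_\xi$ and the finite sets; that is, $A\in\mathcal J_\xi$ if and only if $A\setminus T'$ is finite for some union $T'$ of finitely many members of $\mathcal T_\xi$. Put
\[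
|\cdot|_\xi=|\cdot|_{\mathcal J_\xi},\qquad\mathcal K^\xi=\bigcup_{T'}\mathcal K_{T'},
\]
where $T'$ ranges over the finite unions of members of $\mathcal T_\xi$. Call $y$ \emph{$\xi$-representable} if $y=\Sigma\gamma$ for some $\gamma$ with $|\gamma|_\xi=0$. The seminorms $|\cdot|_\xi$ do not increase with $\xi$, so representability persists.

\begin{proposition}\label{prop:ideal}
There are sets of tracks $\mathcal T_\xi$ $(\xi\le\mathfrak c)$, increasing in $\xi$, with $|\mathcal T_\xi|\le|\xi|$, such that for all $\xi\le\mathfrak c$:
\begin{enumerate}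
\item[\textup{(I1)}] $|\kappa|_\xi>0$ for every nonzero $\kappa\in\mathcal K^\xi$;
\item[\textup{(I2)}] $|\kappa|_\xi=|\kappa|_\zeta$ whenever $\zeta<\xi$ and $\kappa\in\mathcal K^\zeta$;
\item[\textup{(I3)}] $y_\zeta$ is $\xi$-representable for every $\zeta<\xi$.
\end{enumerate}
\end{proposition}

\begin{proof}
At each successor step we add at most one track, and at limits we take unions; this gives $|\mathcal T_\xi|\le|\xi|$.

\emph{Start.} Let $\mathcal T_0=\emptyset$. Then $\mathcal K^0=\mathcal K_\emptyset=\{0\}$ by Lemma~\ref{lem:bounded}, and (I1)--(I3) hold.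

\emph{Limit $\xi\le\mathfrak c$.} Put $\mathcal T_\xi=\bigcup_{\zeta<\xi}\mathcal T_\zeta$. A finite subset of $\mathcal T_\xi$ is contained in some $\mathcal T_\zeta$ with $\zeta<\xi$, so $\mathcal J_\xi=\bigcup_{\zeta<\xi}\mathcal J_\zeta$, $\mathcal K^\xi=\bigcup_{\zeta<\xi}\mathcal K^\zeta$ and $|\cdot|_\xi=\inf_{\zeta<\xi}|\cdot|_\zeta$. If $\kappa\in\mathcal K^\zeta$, then $|\kappa|_{\zeta'}=|\kappa|_\zeta$ for $\zeta\le\zeta'<\xi$ by (I2) at the earlier stages, so $|\kappa|_\xi=|\kappa|_\zeta$. This is (I2) for $\xi$. If moreover $\kappa\ne0$, then $|\kappa|_\xi=|\kappa|_\zeta>0$, which is (I1). For (I3), $y_\zeta$ is $(\zeta+1)$-representable, and $\zeta+1<\xi$.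

\emph{Successor $\xi+1$, where $\xi<\mathfrak c$.} Let $x=y_\xi$. If $x$ is $\xi$-representable, put $\mathcal T_{\xi+1}=\mathcal T_\xi$; all properties persist. Otherwise $x\ne0$, and we add one track for $x$, chosen as follows.

\emph{The spaces to protect.} Let $\Phi$ be the set of finite subsets of $\mathcal T_\xi$, so that $|\Phi|\le\max(|\xi|,\aleph_0)<\mathfrak c$. For $\phi\in\Phi$ let $T_\phi=\bigcup\phi$ and
\[
\mathcal L_\phi=\{\delta\in\mathbb K^\omega:\delta\text{ is bounded off }T_\phi,\ \Sigma\delta\text{ exists and lies in }\mathbb Kx\} .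
\]
We protect $\mathcal L_\phi$ and not just $\mathcal K_{T_\phi}$, because after a multiple of the new $\gamma^\tau$ has been split off from a null relation, what is left represents a multiple of $x$. The linear map $\delta\mapsto\Sigma\delta\in\mathbb Kx$ on $\mathcal L_\phi$ has kernel $\mathcal K_{T_\phi}$, so $\dim\mathcal L_\phi\le2|\phi|+1$ by Lemma~\ref{lem:dim}. The seminorm $|\cdot|_\xi$ is finite on $\mathcal L_\phi$ because $T_\phi\in\mathcal J_\xi$. Moreover, \emph{it is a norm on $\mathcal L_\phi$}. Indeed, let $|\delta|_\xi=0$ and $\Sigma\delta=\mu x$. If $\mu\ne0$, then $\delta/\mu$ shows that $x$ is $\xi$-representable, which is excluded. So $\mu=0$ and $\delta\in\mathcal K_{T_\phi}\subseteq\mathcal K^\xi$, and $\delta=0$ by (I1).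

Fix a countable dense subset $Q_\phi$ of the finite-dimensional space $\mathcal L_\phi$. Let $\mathcal S$ be the family of all sets $\{k:|\delta_k|>t\}$ with $\phi\in\Phi$, $\delta\in Q_\phi$, and $t$ rational with $0<t<|\delta|_\xi$. No $S\in\mathcal S$ is in $\mathcal J_\xi$, since otherwise $|\delta|_\xi\le t$. Also $|\mathcal S|\le\max(|\xi|,\aleph_0)$.

\emph{The choice of the track.} Take the tracks $(T^\tau)_{\tau\in2^\omega}$ for $x$ from Lemma~\ref{lem:tree}, and choose $\tau$ such that
\begin{enumerate}
\item[(a)] $T^\tau\notin\mathcal T_\xi$;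
\item[(b)] $\tau$ is not bad for any $\phi\in\Phi$;
\item[(c)] for no $S\in\mathcal S$ and $\phi\in\Phi$ is $(S\setminus T_\phi)\setminus T^\tau$ finite.
\end{enumerate}
Condition (a) excludes at most $|\xi|$ values of $\tau$. Condition (b) excludes finitely many for each $\phi$, by Lemma~\ref{lem:rigid}. For each pair $(S,\phi)$ the set $S\setminus T_\phi$ is infinite, because $S\notin\mathcal J_\xi$; since the $T^\tau$ have pairwise finite intersections, at most one of them contains all but finitely many elements of $S\setminus T_\phi$. So (c) excludes at most one $\tau$ for each pair. Altogether at most $\max(|\xi|,\aleph_0)<\mathfrak c$ values are excluded, and a choice is possible. Put $\mathcal T_{\xi+1}=\mathcal T_\xi\cup\{T^\tau\}$.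

\emph{Verification of} (I3). For $\zeta<\xi$, the vector $y_\zeta$ remains representable. For $y_\xi=x$ we have $\Sigma\gamma^\tau=x$, and $|\gamma^\tau|_{\xi+1}=0$ because $\gamma^\tau$ vanishes off $T^\tau\in\mathcal J_{\xi+1}$.

\emph{Verification of} (I2). Every member of $\mathcal J_{\xi+1}$ is contained in some $T_\phi\cup T^\tau$ up to a finite set, so by (c) no $S\in\mathcal S$ belongs to $\mathcal J_{\xi+1}$. Let $\delta\in Q_\phi$, and let $t$ be rational with $0<t<|\delta|_\xi$. Then every $A\in\mathcal J_{\xi+1}$ misses a point of $\{k:|\delta_k|>t\}$, so $|\delta|_{\xi+1}\ge t$. Hence $|\delta|_{\xi+1}=|\delta|_\xi$ for $\delta\in Q_\phi$. Both are finite seminorms on the finite-dimensional space $\mathcal L_\phi$, hence continuous there, so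
\begin{equation}\label{eq:dagger}
|\delta|_{\xi+1}=|\delta|_\xi\qquad\text{for all }\delta\in\mathcal L_\phi,\ \phi\in\Phi .
\end{equation}
Since $\mathcal K^\xi\subseteq\bigcup_\phi\mathcal L_\phi$, this gives (I2) for the pair $\xi<\xi+1$, and then for all $\zeta<\xi+1$ by (I2) at stage $\xi$.

\emph{Verification of} (I1). Let $\kappa\in\mathcal K^{\xi+1}$ with $|\kappa|_{\xi+1}=0$, say $\kappa\in\mathcal K_{T_\phi\cup T^\tau}$ with $\phi\in\Phi$. By (a) and (b) we can write $\kappa=\mu\gamma^\tau+\delta$ with $\delta$ bounded off $T_\phi$. Then $\Sigma\delta=-\mu x$, so $\delta\in\mathcal L_\phi$. Since $|\gamma^\tau|_{\xi+1}=0$, \eqref{eq:dagger} gives $|\delta|_\xi=|\delta|_{\xi+1}=|\kappa|_{\xi+1}=0$. As $|\cdot|_\xi$ is a norm on $\mathcal L_\phi$, we get $\delta=0$. Then $\mu x=0$, so $\mu=0$ and $\kappa=0$.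
\end{proof}

\section{Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:class}}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal J=\mathcal J_{\mathfrak c}$ for the family of Proposition~\ref{prop:ideal}. Tracks consist of even numbers, so each member of $\mathcal J$ contains only finitely many odd numbers. Also $\sum_k\|b_k\|\le\frac14$ by \eqref{eq:theta}. We verify condition $(*)$ of Lemma~\ref{lem:red}. Existence is (I3) for $\xi=\mathfrak c$. For uniqueness, let $\gamma$ and $\gamma'$ both be as in $(*)$ for $y$, and let $\kappa=\gamma-\gamma'$. Then $\Sigma\kappa=0$ and $|\kappa|_{\mathcal J}=0$. In particular $\kappa$ is bounded off some member of $\mathcal J$, hence off some finite union of tracks of $\mathcal T_{\mathfrak c}$. So $\kappa\in\mathcal K^{\mathfrak c}$, and $\kappa=0$ by (I1). By Lemma~\ref{lem:red}, $\mathcal J$ is nontrivial and $a_n=u+\sum_{k\ge n}b_k$ is a $\mathcal J$-Schauder basis of $X$.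

For the second part let $Z_n=\overline{\operatorname{span}}\{a_k:k>n\}$. For $k>n$ this space contains $b_k=a_k-a_{k+1}$, hence $v_k$. By Lemma~\ref{lem:tree} with $g_0=n+1$, every $y\in Y$ equals $\sum_{k\in T}v_k$ for a track $T\subseteq(n,\infty)$. So $Y\subseteq Z_n$. Since $u^*(a_{n+1})=1$, the space $Z_n$ is strictly larger than the hyperplane $Y$, and $Z_n=X$. Now let $\psi=\sum_{j\le n}c_j\alpha_j$ be continuous. It vanishes at $a_k$ for all $k>n$, hence on $Z_n=X$, and $c_j=\psi(a_j)=0$ for all $j\le n$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:class}]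
The ``if'' part is Theorem~\ref{thm:main}. Conversely, let $(a_n)$ be an $\mathcal I$-Schauder basis of $X$ with $\mathcal I$ nontrivial. The $a_n$ are linearly independent, so $\dim X=\infty$. For $x\in X$ and $\varepsilon>0$ the set $\{n:\|S_nx-x\|\ge\varepsilon\}$ is in $\mathcal I$ and hence is not all of $\omega$. So some $S_nx$ is within $\varepsilon$ of $x$. Thus $\operatorname{span}\{a_n:n\in\omega\}$ is dense, and $X$ is separable.
\end{proof}

\section{Pisier's space}\label{sec:pisier}

\subsection{Background}

A Banach space $E$ has \emph{cotype $2$} if there is a constant $q$ with $\bigl(\sum_i\|x_i\|^2\bigr)^{1/2}\le q\,\bigl(\mathbb E\|\sum_i\varepsilon_ix_i\|^2\bigr)^{1/2}$ for all finite families $(x_i)$ in $E$, where the $\varepsilon_i$ are independent uniform signs. We use this notion only through the theorems quoted below. An operator $A:E\to F$ is \emph{absolutely $s$-summing} $(s=1,2)$ if there is a constant $\pi$ with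
\[
\Bigl(\sum_i\|Ax_i\|^s\Bigr)^{1/s}\le\pi\sup_{\|f\|\le1}\Bigl(\sum_i|f(x_i)|^s\Bigr)^{1/s}
\]
for all finite families $(x_i)$ in $E$, where $f$ runs over the unit ball of $E^*$; the least such $\pi$ is $\pi_s(A)$. One has $\pi_2\le\pi_1$. A space \emph{satisfies Grothendieck's theorem} if every bounded operator from it into $\ell_2$ is absolutely $1$-summing.

We use the following results.
\begin{enumerate}
\item[(A)] \cite[Theorem~3.2]{P83}, \cite[Theorem~10.6]{P86}: every separable Banach space of cotype $2$ embeds isometrically into a separable Banach space $P$ such that $P$ and $P^*$ have cotype $2$ and satisfy Grothendieck's theorem.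
\item[(B)] \cite{P80}, \cite[Theorem~4.1]{P86}: if $E^*$ and $F$ have cotype $2$, there is a constant $C_0$ such that every finite-rank $T:E\to F$ factors as $T=BA$ through a Hilbert space with $\|A\|\|B\|\le C_0\|T\|$.
\item[(C)] \cite[Theorems~14.12 and~9.10]{K}: a map between Polish spaces with analytic graph is Borel; a Baire-measurable homomorphism between Polish groups is continuous.
\end{enumerate}
Apply (A) to $\ell_2$, and let $P$ be the resulting space, which is infinite-dimensional and separable. By the closed graph theorem and $\pi_2\le\pi_1$ there is $K$ with $\pi_2(A)\le K\|A\|$ for all bounded $A:P\to\ell_2$. We shall apply (B) with $E=F=P$.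

\subsection{Strategy}

Suppose that $P$ had an $\mathcal I$-Schauder basis with $\mathcal I$ nontrivial and with continuous coordinates. The operator $S_n$ has trace $n+1$. On $P$, however, operators of rank $d$ have trace at most $C\sqrt d$ times their norm, so $\|S_n\|$ is at least of order $\sqrt n$. By uniform boundedness there is $x$ with $\limsup_n\|S_nx\|=\infty$, but this is useless, since an ideal may ignore the $n$ for which $\|S_nx\|$ is large. What contradicts an \emph{arbitrary} nontrivial ideal is a finite set of vectors such that for all large $n$ at least one of them is badly approximated. We shall find three vectors $x^1,x^2,x^3$ with $\max_i\|S_nx^i\|\to\infty$. The trace is a single linear functional that is large at all $S_n$ simultaneously, and this lets us treat all $n$ in a dyadic block with test vectors of small total norm. A random series then combines the test vectors of all blocks.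

\subsection{Traces and test vectors}

\begin{lemma}\label{lem:trace}
There is $C\ge1$ with $|\operatorname{tr}T|\le C\sqrt d\,\|T\|$ for every $T:P\to P$ of rank at most $d$.
\end{lemma}

\begin{proof}
Write $T=BA$ with $A:P\to H$ and $B:H\to P$ as in (B). First we cut $H$ down to dimension at most $d$. Let $H_1=\overline{AP}$. Then $B(H_1)\subseteq\overline{TP}=TP$. Let $H_0$ be the orthogonal complement in $H_1$ of $\ker(B|_{H_1})$. Since $B$ is injective on $H_0$ and maps it into $TP$, we have $\dim H_0\le d$. Let $A_0$ be $A$ followed by the orthogonal projection onto $H_0$, and let $B_0=B|_{H_0}$. For $h\in H_1$ the projection onto $H_0$ changes $h$ by an element of $\ker B$, so $T=B_0A_0$. Let $(\phi_i)$ be an orthonormal basis of $H_0$. Then $Tx=\sum_i\langle A_0x,\phi_i\rangle B_0\phi_i$, and therefore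
\begin{align*}
|\operatorname{tr}T|&=\Bigl|\sum_i\langle A_0B_0\phi_i,\phi_i\rangle\Bigr|\le\sqrt d\,\Bigl(\sum_i\|A_0B_0\phi_i\|^2\Bigr)^{1/2}\\
&\le\sqrt d\,\pi_2(A_0)\sup_{\|f\|\le1}\Bigl(\sum_i|f(B_0\phi_i)|^2\Bigr)^{1/2}\le\sqrt d\,K\|A\|\|B\|\le KC_0\sqrt d\,\|T\| .
\end{align*}
In the third inequality we regarded $H_0$ as a subspace of $\ell_2$ to get $\pi_2(A_0)\le K\|A_0\|\le K\|A\|$, and we used that $\bigl(\sum_i|f(B_0\phi_i)|^2\bigr)^{1/2}$ is the norm of the functional $f\circ B_0$ on $H_0$. So $C=\max\{1,KC_0\}$ works.
\end{proof}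

For the rest of this subsection and the next, let $(a_n)$ be an $\mathcal I$-Schauder basis of $P$, with $\mathcal I$ nontrivial and \emph{all $\alpha_n$ continuous}. Then $S_n$ is a bounded projection onto $\operatorname{span}\{a_0,\dots,a_n\}$ with $\operatorname{tr}S_n=\sum_{k\le n}\alpha_k(a_k)=n+1$. Let $c=1/(4C)\le\frac14$. For $k\ge1$ put $N=2^k$ and $D_k=[N,2N)\cap\omega$.

\begin{lemma}\label{lem:avg}
For every $k\ge1$ there are $x_1,\dots,x_M$ in the unit ball $B_P$ and $p_j\ge0$ with $\sum_jp_j=1$ such that $\sum_jp_j\|S_nx_j\|\ge c\sqrt N$ for all $n\in D_k$.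
\end{lemma}

\begin{proof}
Let $W=\operatorname{span}\{S_n:n\in D_k\}$ with the operator norm. Its elements have range in $\operatorname{span}\{a_j:j<2N\}$, hence rank at most $2N$. By Lemma~\ref{lem:trace}, the functional $\varphi(T)=\operatorname{tr}T/(C\sqrt{2N})$ lies in the unit ball $B_{W^*}$, and $\varphi(S_n)>N/(C\sqrt{2N})$ for $n\in D_k$. The functionals $T\mapsto f(Tx)$ with $x\in B_P$, $f\in B_{P^*}$ form a balanced set, and $\|T\|$ is the supremum of their absolute values at $T$. By the bipolar theorem in the finite-dimensional space $W^*$, the convex hull of this set is dense in $B_{W^*}$. Hence there is a convex combination $T\mapsto\sum_jp_jf_j(Tx_j)$ so close to $\varphi$ that for all $n\in D_k$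
\[
\sum_jp_j\|S_nx_j\|\ge\Bigl|\sum_jp_jf_j(S_nx_j)\Bigr|\ge\frac12\cdot\frac N{C\sqrt{2N}}=\frac{\sqrt N}{2\sqrt2\,C}\ge c\sqrt N .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:test}
Let $k\ge1$ satisfy $c2^{k/2}\ge2$. There is a finite family $Z_k$ of vectors in $P$ with $\sum_{z\in Z_k}\|z\|\le2k+2$ such that every $n\in D_k$ has some $z\in Z_k$ with $\|S_nz\|\ge c2^{k/2}/(24k^2)$.
\end{lemma}

\begin{proof}
First consider the $n\in D_k$ with $\|S_n\|>N^2$. For each of them take a unit vector $w_n$ with $\|S_nw_n\|>N^2$ and put $N^{-1}w_n$ into $Z_k$. There are at most $N$ such $n$, so these vectors have total norm at most $1$, and $\|S_n(N^{-1}w_n)\|>N\ge c2^{k/2}/(24k^2)$.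

For the remaining $n$, let $J$ be a random index with $\mathbb P(J=j)=p_j$, with $p_j$ and $x_j$ from Lemma~\ref{lem:avg}, and let $V_n=\|S_nx_J\|\in[0,2^{2k}]$. If $V_n\ge1$, then $2^a\le V_n<2^{a+1}$ for some $a\in\{0,\dots,2k\}$, so in all cases
\[
V_n\le1+\sum_{a=0}^{2k}2^{a+1}1_{\{V_n\ge2^a\}} .
\]
Since $\mathbb EV_n\ge c\sqrt N\ge2$, we get $\sum_{a=0}^{2k}2^{a+1}\mathbb P(V_n\ge2^a)\ge c\sqrt N-1\ge\frac12c\sqrt N$. So there is $a=a(n)\in\{0,\dots,2k\}$ with
\[
\mathbb P(V_n\ge2^a)\ge\pi_a:=\frac{c\sqrt N}{2^{a+2}(2k+1)} .
\]
For each $a$ that occurs, $\pi_a\le1$, so $L_a:=\lceil k/\pi_a\rceil\le2k/\pi_a$. Draw $L_a$ independent copies $J_1,\dots,J_{L_a}$ of $J$. For a fixed $n$ with $a(n)=a$, the probability that $\|S_nx_{J_l}\|<2^a$ for all $l\le L_a$ is at most $(1-\pi_a)^{L_a}\le \mathrm e^{-\pi_aL_a}\le\mathrm e^{-k}<1/N$. There are at most $N$ such $n$, so some realization of $(J_l)$ works for all of them: for each such $n$ there is $l$ with $\|S_nx_{J_l}\|\ge2^a$. Put the vectors $L_a^{-1}x_{J_l}$, $l\le L_a$, into $Z_k$. Their total norm is at most $1$, and for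 each $n$ with $a(n)=a$ one of them, $z$ say, satisfies
\[
\|S_nz\|\ge\frac{2^a}{L_a}\ge\frac{2^a\pi_a}{2k}=\frac{c\sqrt N}{8k(2k+1)}\ge\frac{c2^{k/2}}{24k^2} .
\]
As at most $2k+1$ values of $a$ occur, the total norm of $Z_k$ is at most $1+(2k+1)$.
\end{proof}

\subsection{Three vectors}

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:pisier}]
Let $k_0\ge1$ satisfy $c2^{k_0/2}\ge2$. Let $(z_l)_{l\in\omega}$ enumerate, with multiplicity, the vectors $k^{-3}z$ with $z\in Z_k$ and $k\ge k_0$. Then $\sum_l\|z_l\|\le\sum_{k\ge k_0}k^{-3}(2k+2)<\infty$. By Lemma~\ref{lem:test} and the Hahn--Banach theorem, for $k\ge k_0$ and $n\in D_k$ there are an index $l(n)$ and a norm-one $f_n\in P^*$ such that $h_n=f_n\circ S_n$ satisfies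
\[
|h_n(z_{l(n)})|\ge\mu_k:=\frac{c2^{k/2}}{24k^5} .
\]
Let $t^i_l$ $(i=1,2,3$, $l\in\omega)$ be independent and uniform on $[-1,1]$, and let $x^i=\sum_lt^i_lz_l$. Here continuity of the coordinates enters: $h_n\in P^*$, so $h_n(x^i)=\sum_lt^i_lh_n(z_l)$. For scalars $A,B$ with $B\ne0$, the set $\{t\in\mathbb R:|A+tB|\le k\}$ is empty or an interval of length at most $2k/|B|$. Conditioning on all $t^i_l$ with $l\ne l(n)$, we get
\[
\mathbb P(|h_n(x^i)|\le k)\le k/\mu_k\qquad(n\in D_k).
\]
Since $|h_n(x^i)|\le\|S_nx^i\|$ and $x^1,x^2,x^3$ are independent,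
\[
\sum_{k\ge k_0}\ \sum_{n\in D_k}\mathbb P\bigl(\max_i\|S_nx^i\|\le k\bigr)\le\sum_{k\ge k_0}2^k\Bigl(\frac{24k^6}{c\,2^{k/2}}\Bigr)^3<\infty .
\]
(There are $2^k$ indices in the block $D_k$, and each factor gains only $2^{-k/2}$ up to a power of $k$; this is why we use three vectors.) By the Borel--Cantelli lemma there are $x^1,x^2,x^3\in P$ such that, for all but finitely many $n$, $\max_i\|S_nx^i\|>k$ where $n\in D_k$. So $\max_i\|S_nx^i\|\to\infty$. Then $\bigcup_{i\le3}\{n:\|S_nx^i-x^i\|\ge1\}$ is cofinite. It also belongs to $\mathcal I$, so $\omega\in\mathcal I$, which contradicts the nontriviality of $\mathcal I$.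
\end{proof}

\subsection{Analytic ideals}

\begin{proposition}\label{prop:analytic}
Let $X$ be a separable Banach space with an $\mathcal I$-Schauder basis $(a_n)$, where $\mathcal I\subseteq2^\omega$ is analytic. Then all coordinate functionals are continuous.
\end{proposition}

\begin{proof}
For $j\ge1$ consider the map
\[
A_j:X\times\mathbb K^\omega\to2^\omega,\qquad A_j(x,\alpha)=\Bigl\{n:\Bigl\|\sum_{k\le n}\alpha_ka_k-x\Bigr\|\ge1/j\Bigr\} .
\]
It is Borel, since each of its coordinates is the indicator of a closed set. By the definition of a basis, the graph of $x\mapsto(\alpha_n(x))_{n}$ is $\bigcap_{j\ge1}A_j^{-1}(\mathcal I)$. Borel preimages and countable intersections of analytic sets are analytic, so the graph is analytic. By (C) the map $X\to\mathbb K^\omega$, $x\mapsto(\alpha_n(x))_n$, is Borel. It is a homomorphism between the Polish additive groups $X$ and $\mathbb K^\omega$, so by (C) again it is continuous.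
\end{proof}

\begin{proof}[Proof of the second assertion of Theorem~\ref{thm:pisier}]
If $P$ had an $\mathcal I$-Schauder basis with $\mathcal I$ nontrivial and analytic, its coordinate functionals would be continuous by Proposition~\ref{prop:analytic}. This contradicts the first assertion.
\end{proof}

\begin{remark}
Combined with Theorem~\ref{thm:main}, Proposition~\ref{prop:analytic} shows that the ideals constructed in Section~\ref{sec:ideal} are never analytic. Thus continuity of the coordinate functionals of ideal Schauder bases is not automatic in any infinite-dimensional separable Banach space. If the question of the introduction is strengthened by requiring either continuous coordinate functionals or an analytic ideal, the answer becomes negative, by Theorem~\ref{thm:pisier}.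
\end{remark}

\begin{thebibliography}{9}

\bibitem{K}
A.~Kechris, \emph{Classical Descriptive Set Theory}, Springer, 1995.

\bibitem{KS}
Adam Kwela and Jaros{\l}aw Swaczyna, \emph{Zoo of ideal Schauder basis}, arXiv:2508.21235 (2025).

\bibitem{P80}
G.~Pisier, Ann. Sci. \'Ecole Norm. Sup. 13 (1980), 23--43.

\bibitem{P83}
G.~Pisier, \emph{Counterexamples to a conjecture of Grothendieck}, Acta Math. 151 (1983), 181--208.

\bibitem{P86}
G.~Pisier, \emph{Factorization of linear operators and geometry of Banach spaces}, CBMS 60, AMS, 1986.

\end{thebibliography}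

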